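\title{Vector bundles that are not restrictions of toric vector bundles}

\begin{abstract}
Given a vector bundle on a projective variety $Y$ over a field $K$, can one embed $Y$ into some toric variety so that the bundle becomes the restriction of a torus-equivariant vector bundle? We show that the answer is no: for every $K$, the null-correlation bundle on $\mathbb P^3_K$ is not the pullback of an equivariant bundle under any morphism to any toric variety. The obstruction is a structure that we call a constant frame, and on a locally factorial projective variety a bundle is such a restriction if and only if it has one. Every vector bundle on a projective curve is such a restriction. On $\mathbb P^n$, a bundle of rank less than $n$ is one if and only if it is a direct sum of line bundles; this rests on a Helly-type theorem for filtrations of a vector space. We also decide the question for rank $2$ cokernels of matrices of linear forms on $\mathbb P^2$, and conclude that all bundles on $\mathbb P^n$ are restrictions of equivariant bundles only for $n=1$.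
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $K$ be a field. A \emph{toric variety} is the normal variety $X_\Sigma$ over $K$ associated with a rational polyhedral fan $\Sigma$, not necessarily complete, and a \emph{toric vector bundle} on $X_\Sigma$ is a vector bundle that is equivariant for the action of the dense torus. Toric vector bundles are governed by linear algebra over $K$: on each invariant affine chart such a bundle has a frame of eigensections of the torus, and two such frames differ by a matrix whose entries are constants times monomials. A projective variety $Y$ usually carries no torus action, but it embeds into many toric varieties, and one may ask which bundles on $Y$ inherit such a description from an ambient space. The following question comes from Khan and Maclagan \cite{KM}.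

\begin{quote}
\emph{Given a vector bundle $\mathcal E$ on a projective variety $Y$, do there exist a toric variety $X_\Sigma$, an embedding $i\colon Y\to X_\Sigma$ and a toric vector bundle $\mathcal F$ on $X_\Sigma$ with $\mathcal E\cong i^*\mathcal F$?}
\end{quote}

When the answer is yes we call $\mathcal E$ a \emph{toric restriction}. Since $Y$ is proper and $X_\Sigma$ is separated, the embedding $i$ is automatically closed. We call $\mathcal E$ a \emph{toric pullback} if $\mathcal E\cong f^*\mathcal F$ for a toric vector bundle $\mathcal F$ and an arbitrary morphism $f\colon Y\to X_\Sigma$.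

The first examples suggest a positive answer. A line bundle on $Y$ can be written as $A\otimes B^{-1}$ with $A$ and $B$ very ample, so it is the restriction of $\mathcal O(1,-1)$ under an embedding $Y\to\mathbb P^a\times\mathbb P^b$. Taking products of such embeddings, one obtains all direct sums of line bundles. Indecomposable bundles occur too, for instance the tangent bundle of $\mathbb P^2$. The ambient variety may have any dimension, and since it need not be complete, one may delete from it any closed torus-invariant subset that $Y$ misses, so that $\mathcal F$ has to exist only on the rest. On curves this freedom suffices for every bundle (Theorem~\ref{thm:curves}). Nevertheless the answer is no.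

\begin{theorem}\label{thm:rank2}
Let $n\ge 3$. A vector bundle of rank $2$ on $\mathbb P^n_K$ that is not a direct sum of line bundles is not a toric pullback. For every field $K$, the null-correlation bundle $\mathcal N$ on $\mathbb P^3_K$, defined in \eqref{eq:monad}, has rank $2$ and is not a direct sum of line bundles; in particular it is not a toric restriction.
\end{theorem}

The reason is that part of the rigidity of toric bundles survives every pullback: monomials become arbitrary rational functions on $Y$, but constants remain constants. The next definition records what is left. Write $\eta$ for the generic point of $Y$ and $K(Y)$ for its function field. Since $Y$ is integral, every stalk $\mathcal E_y$ of a vector bundle is a submodule of $\mathcal E_\eta$.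

\begin{definition}\label{def:frame}
Let $\mathcal E$ be a vector bundle of rank $r$ on a variety $Y$. A \emph{constant frame} of $\mathcal E$ is an $r$-dimensional $K$-vector space $V$ with an isomorphism $V\otimes_K K(Y)\cong\mathcal E_\eta$ such that for every $y\in Y$ there are a $K$-basis $v_1,\dots,v_r$ of $V$ and $f_1,\dots,f_r\in K(Y)^*$ with
\begin{equation}\label{eq:frame}
\mathcal E_y=\bigoplus_{j=1}^r\mathcal O_{Y,y}\,f_jv_j\ \subset\ V\otimes_K K(Y).
\end{equation}
\end{definition}

Thus $V$ is a $K$-space of rational sections of $\mathcal E$, and near each point some basis of $V$ becomes a local frame after each basis vector is rescaled by a rational function. The transition matrices between these frames have the form $D^{-1}CD'$ with $C\in GL_r(K)$ and $D,D'$ diagonal over $K(Y)$. Every toric pullback has a constant frame (Proposition~\ref{prop:frame}), and under a mild hypothesis on $Y$ nothing else is needed.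

\begin{theorem}\label{thm:criterion}
Let $Y$ be a locally factorial (for example, smooth) projective variety. A vector bundle on $Y$ is a toric restriction if and only if it has a constant frame.
\end{theorem}

A constant frame is analyzed one divisor at a time. For each prime divisor $D$ of a normal variety $Y$, the order of vanishing along $D$ filters the space $V$. The bundle can be recovered from these filtrations, and condition \eqref{eq:frame} at $y$ provides one basis of $V$ adapted to the filtrations of all divisors through $y$. If one basis is adapted to the filtrations of all divisors of $Y$, the bundle splits. So the more the divisors of $Y$ are forced to meet, the fewer toric pullbacks there are. In rank $2$ a filtration amounts to a line in a plane; any three hypersurfaces in $\mathbb P^n$ meet when $n\ge3$; hence at most two lines occur, and Theorem~\ref{thm:rank2} follows. At the other extreme, distinct prime divisors on a curve never meet.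

\begin{theorem}\label{thm:curves}
Every vector bundle on a projective curve over $K$ is a toric restriction.
\end{theorem}

In rank $r$ the argument with three lines is replaced by a Helly-type statement: finitely many filtrations of an $r$-dimensional space have a common adapted basis as soon as any $r+1$ of them do (Proposition~\ref{prop:helly}).

\begin{theorem}\label{thm:lowrank}
Let $Y$ be a normal projective variety of dimension $n$ on which every prime divisor has a positive multiple that is an ample Cartier divisor, for example $Y=\mathbb P^n_K$. For a vector bundle $\mathcal E$ of rank $r<n$ on $Y$, the following are equivalent: $\mathcal E$ is a toric restriction; $\mathcal E$ is a toric pullback; $\mathcal E$ is a direct sum of line bundles. The bound $r<n$ is sharp. For every $K$ and every $n\ge3$, the bundle $\mathcal G$ on $\mathbb P^n_K$ defined in \eqref{eq:tango} has rank $n-1$ and is not a toric restriction.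
\end{theorem}

On $\mathbb P^2$ this theorem concerns only line bundles, and three curves need not meet, so a different argument is required. It uses Chern classes.

\begin{theorem}\label{thm:plane}
Let $s\ge1$, let $A$ be an $(s+2)\times s$ matrix of linear forms on $\mathbb P^2_K$ that is injective at every geometric point, and let $\mathcal S$ be the rank $2$ bundle given by
\begin{equation}\label{eq:steiner}
0\to\mathcal O^s\xrightarrow{\ A\ }\mathcal O(1)^{s+2}\to\mathcal S\to0 .
\end{equation}
Then $\mathcal S$ is a toric restriction if and only if there are linearly independent row vectors $p_1,\dots,p_{s+2}\in K^{s+2}$ such that $p_jA=\lambda_jc_j$ for a linear form $\lambda_j$ and a row vector $c_j\in K^s$. For every $K$, the matrix \eqref{eq:matrix}, in which $s=4$, gives a bundle $\mathcal S$ that is not a toric restriction.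
\end{theorem}

Theorem~\ref{thm:curves} for $n=1$, Theorem~\ref{thm:plane} for $n=2$ and Theorem~\ref{thm:lowrank} for $n\ge3$ together give the following.

\begin{corollary}\label{cor:pn}
Let $n\ge1$. All vector bundles on $\mathbb P^n_K$ are toric restrictions if and only if $n=1$.
\end{corollary}

Sections~\ref{sec:frames}--\ref{sec:rank2} contain the obstruction and the proof of Theorem~\ref{thm:rank2}. Section~\ref{sec:ambient} constructs ambient toric varieties and proves Theorems~\ref{thm:curves} and~\ref{thm:criterion}. Sections~\ref{sec:helly} and~\ref{sec:plane} prove Theorems~\ref{thm:lowrank} and~\ref{thm:plane}.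

\section{Conventions and standard facts}\label{sec:background}

The field $K$ is arbitrary and varieties are integral. Points are scheme-theoretic points, and $\kappa(y)$ is the residue field at $y$. A map of vector bundles is \emph{fiberwise injective} if it is injective on the fiber at every point; its cokernel is then a vector bundle. A bundle \emph{splits} if it is a direct sum of line bundles.

\subsection*{Charts and orbits}
Let $T$ be the dense split torus of $X_\Sigma$, let $M$ be its character lattice, and let $\chi^m$ be the character given by $m\in M$. For $\sigma\in\Sigma$ put $S_\sigma=\sigma^\vee\cap M$ and $U_\sigma=\operatorname{Spec}K[S_\sigma]$; these invariant affine open sets cover $X_\Sigma$. The monomials $\chi^m$ with $m\in S_\sigma\setminus\sigma^\perp$ span an ideal $\mathfrak p_\sigma$ of $K[S_\sigma]$, which defines the closed orbit $O_\sigma=\operatorname{Spec}K[\sigma^\perp\cap M]$ of $U_\sigma$. The monomials $\chi^m$ with $m\in\sigma^\perp\cap M$ are units of $K[S_\sigma]$, and $x_\sigma\in O_\sigma$ denotes the $K$-point at which all of them take the value $1$. We write $\tau\le\sigma$ if $\tau$ is a face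 of $\sigma$. The variety $X_\Sigma$ is the disjoint union of the orbits $O_\sigma$, the chart $U_\sigma$ is the union of the $O_\tau$ with $\tau\le\sigma$, and $O_\sigma$ lies in the closure of $O_\tau$ exactly when $\tau\le\sigma$. Consequently, if $Z\subsetneq X_\Sigma$ is a \emph{closed} union of orbits, then the cones $\sigma$ with $O_\sigma\cap Z=\emptyset$ form a subfan $\Sigma'$, and $X_\Sigma\setminus Z=X_{\Sigma'}$ is again a toric variety.

\subsection*{Linearizations}
Let $a,p\colon T\times X_\Sigma\to X_\Sigma$ be the action and the projection. A toric vector bundle is a vector bundle $\mathcal F$ with a \emph{linearization}, an isomorphism $a^*\mathcal F\cong p^*\mathcal F$ that satisfies the cocycle condition. We use the following facts.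
\begin{enumerate}
\item[(L1)] A representation of the split torus $T$ is the same as an $M$-graded vector space. Hence $\Gamma(U_\sigma,\mathcal F)$ is an $M$-graded $K[S_\sigma]$-module, where $\chi^m$ has degree $m$, and restriction from $U_\sigma$ to $U_\tau$ preserves degrees. Direct sums, tensor products, exterior powers and duals of toric bundles are toric, and the natural pairings add degrees. The cokernel of a fiberwise injective equivariant map of toric bundles is toric.
\item[(L2)] A linearization over an invariant open set $U$ is determined by its restriction to $T\times T$, because $T\times T$ is dense in the integral scheme $T\times U$.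
\item[(L3)] Let $A$ be a divisor that is given on each chart $U_\sigma$ by a character. Then $\mathcal O(A)\subset K(X_\Sigma)$ has a linearization extending the tautological one of $\mathcal O_T$: since $a^*\chi^m=\chi^m\otimes\chi^m$ differs from $p^*\chi^m$ by a unit of $K[M]$, the two pullbacks of $\mathcal O(A)$ coincide inside the function field of $T\times X_\Sigma$. The rational section $1$ is invariant.
\end{enumerate}

\subsection*{Divisors and projective space}
If $Y$ is normal and $D\subset Y$ is a prime divisor, the local ring $\mathcal O_D$ at the generic point of $D$ is a discrete valuation ring, with valuation $\operatorname{ord}_D$, and $\mathcal E_D$ denotes the stalk of $\mathcal E$ there. For a vector bundle $\mathcal E$ on a normal variety and a nonempty open set $U$ one has $\mathcal E(U)=\bigcap_{D\cap U\ne\emptyset}\mathcal E_D$ inside $\mathcal E_\eta$. For a Weil divisor $A=\sum a_DD$, the sheaf $\mathcal O(A)\subset K(Y)$ consists of the $g$ with $\operatorname{ord}_Dg\ge-a_D$ for all $D$ that meet the given open set. On a locally factorial variety, which is normal, every Weil divisor is Cartier.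

The line bundles on $\mathbb P^n_K$ are the $\mathcal O(d)$; one has $H^0(\mathcal O(d))=0$ for $d<0$, and $H^i(\mathcal O(d))=0$ for $0<i<n$ and all $d$. So for $n\ge2$ a bundle $\mathcal E$ on $\mathbb P^n$ does not split if some twist of $\mathcal E$ or of $\mathcal E^\vee$ has $H^1\neq0$.

\section{Toric pullbacks have constant frames}\label{sec:frames}

If \eqref{eq:frame} holds at $y$, then it holds, with the same $v_j$ and $f_j$, at all points of a neighborhood of $y$, because both sides are stalks of coherent subsheaves of the constant sheaf $V\otimes K(Y)$. We begin with an example that will serve as a model throughout.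

\begin{example}\label{ex:tangent}
Let $\mathcal E=T_{\mathbb P^2}$ and let $v_i$ be the vector field on $\mathbb P^2$ induced by $x_i\,\partial/\partial x_i$, for $i=0,1,2$. On the chart $x_0\ne0$, with coordinates $y_1=x_1/x_0$ and $y_2=x_2/x_0$,
\[
v_1=y_1\partial_{y_1},\qquad v_2=y_2\partial_{y_2},\qquad v_0=-y_1\partial_{y_1}-y_2\partial_{y_2}.
\]
So $v_0+v_1+v_2=0$, and $V=Kv_0+Kv_1+Kv_2$ has dimension $2$. The local frame $\partial_{y_1},\partial_{y_2}$ equals $(x_0/x_1)v_1,\ (x_0/x_2)v_2$. Permuting the coordinates, on the chart $x_i\neq0$ the two sections $(x_i/x_j)v_j$, $j\ne i$, form a frame. Hence $V$ is a constant frame. The basis of $V$ changes from chart to chart, and each of the three lines $Kv_i$ is tied to a divisor: the elements of $V$ that vanish along $D_i=\{x_i=0\}$ are the multiples of $v_i$.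
\end{example}

In this example the local frames consist of eigensections of the torus. Such frames always exist.

\begin{lemma}\label{lem:homog}
Let $\mathcal F$ be a toric vector bundle of rank $r$ on $X_\Sigma$ and let $\sigma\in\Sigma$. Then $\mathcal F|_{U_\sigma}$ has a frame $s_1,\dots,s_r$ of homogeneous sections.
\end{lemma}

\begin{proof}
Since $U_\sigma$ is affine, $\Gamma(U_\sigma,\mathcal F)$ surjects onto the fiber of $\mathcal F$ at $x_\sigma$, and it is spanned by homogeneous elements. Choose homogeneous $s_1,\dots,s_r$ whose values at $x_\sigma$ form a basis of the fiber, and put $s=s_1\wedge\dots\wedge s_r$. The zero scheme of $s$ is defined by the ideal $I=\{\phi(s):\phi\in\Gamma(U_\sigma,(\Lambda^r\mathcal F)^\vee)\}$, which is graded by (L1). The graded pieces of $K[S_\sigma]$ have dimension at most $1$, so $I$ is spanned by monomials. As $s(x_\sigma)\ne0$ while all elements of $\mathfrak p_\sigma$ vanish at $x_\sigma$, we have $I\not\subset\mathfrak p_\sigma$. Hence $I$ contains some $\chi^m$ with $m\in\sigma^\perp$, which is a unit. So $s$ vanishes nowhere on $U_\sigma$.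
\end{proof}

\begin{proposition}\label{prop:frame}
Let $f\colon Y\to X_\Sigma$ be any morphism from a variety $Y$ and let $\mathcal F$ be a toric vector bundle on $X_\Sigma$. Then $f^*\mathcal F$ has a constant frame.
\end{proposition}

If $f(\eta)$ lies in the dense torus, the proof is short: let $V$ be the space of sections of degree $0$ of $\mathcal F$ over $T$; a homogeneous section $s$ of degree $u$ is then $\chi^u$ times the element $\chi^{-u}s$ of $V$. In general $f$ may send $Y$ into the boundary, where only the characters in $\tau^\perp$, for the relevant cone $\tau$, are available for rescaling. The remaining part of the degree cannot be normalized to zero, but it does no harm: after restriction to the orbit, the change of frame links only sections for which this part agrees.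

\begin{proof}
For each $\sigma\in\Sigma$ fix a homogeneous frame $s^\sigma_1,\dots,s^\sigma_r$ on $U_\sigma$, with degrees $u^\sigma_1,\dots,u^\sigma_r\in M$. Let $\tau$ be the cone with $f(\eta)\in O_\tau$. The sublattice $\tau^\perp\cap M$ is saturated, so we can choose a decomposition $M=(\tau^\perp\cap M)\oplus M'$; write $u=u''+u'$ accordingly. On $O_\tau$ the characters $\chi^{u''}$ are units, so
\[
e_i=\chi^{-(u_i^\tau)''}\,s_i^\tau|_{O_\tau}\qquad(1\le i\le r)
\]
is a frame of $\mathcal F|_{O_\tau}$. Put $V=\bigoplus_iKe_i$. The map $\operatorname{Spec}K(Y)\to X_\Sigma$ factors through $O_\tau$, so pulling back the $e_i$ gives an isomorphism $V\otimes K(Y)\cong(f^*\mathcal F)_\eta$.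

Let $y\in Y$ and choose $\sigma$ with $f(y)\in U_\sigma$. The nonempty open set $f^{-1}(U_\sigma)$ contains $\eta$, so $O_\tau$ meets $U_\sigma$ and $\tau\le\sigma$. On $U_\tau\subset U_\sigma$ write $s_j^\sigma=\sum_ic_{ij}s_i^\tau$ with $c_{ij}\in K[S_\tau]$. Comparing degrees gives $c_{ij}=a_{ij}\chi^{u_j^\sigma-u_i^\tau}$ with $a_{ij}\in K$, where $a_{ij}=0$ unless $u_j^\sigma-u_i^\tau\in S_\tau$. Restriction to $O_\tau$ kills $\chi^m$ for $m\in S_\tau\setminus\tau^\perp$, and $u_j^\sigma-u_i^\tau\in\tau^\perp$ means $(u_i^\tau)'=(u_j^\sigma)'$. With $I_j=\{i:(u_i^\tau)'=(u_j^\sigma)'\}$ we obtain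
\[
s_j^\sigma|_{O_\tau}=\sum_{i\in I_j}a_{ij}\,\chi^{(u_j^\sigma)''-(u_i^\tau)''}s_i^\tau|_{O_\tau}
=\chi^{(u_j^\sigma)''}v_j^\sigma,\qquad v_j^\sigma=\sum_{i\in I_j}a_{ij}e_i\in V.
\]
The $s_j^\sigma|_{O_\tau}$ form a frame of $\mathcal F|_{O_\tau}$, hence so do the $v_j^\sigma$. The constant matrix expressing the $v_j^\sigma$ in the $e_i$ is therefore invertible, and $v_1^\sigma,\dots,v_r^\sigma$ is a basis of $V$. Near $y$ the sections $f^*s_j^\sigma$ form a frame of $f^*\mathcal F$, and in $(f^*\mathcal F)_\eta$ we have $f^*s_j^\sigma=f_jv_j^\sigma$, where $f_j\in K(Y)^*$ is the pullback of the unit $\chi^{(u_j^\sigma)''}$ of $O_\tau$. This is \eqref{eq:frame}.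
\end{proof}

\section{Filtrations along divisors}\label{sec:filtrations}

The bases and functions in \eqref{eq:frame} involve choices. To compare different points of $Y$ we need invariants of $(\mathcal E,V)$ that do not depend on them, and orders of vanishing along divisors provide these.

A \emph{filtration} $F$ of a finite-dimensional $K$-vector space $V$ is a decreasing family of subspaces $(F^a)_{a\in\mathbb Z}$ with $F^a=V$ for $a\ll0$ and $F^a=0$ for $a\gg0$. For $v\ne0$ put $\nu_F(v)=\max\{a:v\in F^a\}$. A basis of $V$ is \emph{adapted} to $F$ if every $F^a$ is spanned by a subset of it, and a family of filtrations is \emph{compatible} if some basis is adapted to all its members. A subfamily of a compatible family is compatible. We call $F$ \emph{trivial} if $F^a\in\{0,V\}$ for all $a$, in which case every basis is adapted to it, and \emph{neutral} if $F^0=V$ and $F^1=0$.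

Let $Y$ be normal and let $\mathcal E$ be a bundle with constant frame $V$. For a prime divisor $D$ with uniformizer $t\in\mathcal O_D$ put
\[
F_D^a=V\cap t^a\mathcal E_D ,
\]
the space of elements of $V$ that vanish to order at least $a$ along $D$ as rational sections of $\mathcal E$. Write $\nu_D=\nu_{F_D}$. In Example~\ref{ex:tangent} we have $F_{D_i}^0=V$, $F_{D_i}^1=Kv_i$, $F_{D_i}^2=0$, and $F_D$ is neutral for all other $D$.

\begin{lemma}\label{lem:filt}
Let $Y$ be a normal variety and $\mathcal E$ a vector bundle with constant frame $V$.
\begin{enumerate}
\item[(a)] Each $F_D$ is a filtration, $\mathcal E_D=\sum_{a}t^{-a}F_D^a\,\mathcal O_D$, and $F_D$ is neutral for all but finitely many $D$.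
\item[(b)] For every $y\in Y$, the family of all $F_D$ with $y\in D$ is compatible.
\item[(c)] If a basis $v_1,\dots,v_r$ of $V$ is adapted to $F_D$ for all $D$ that meet an open set $U$, then $\mathcal E|_U=\bigoplus_j\mathcal O_U(A_j)\,v_j$ with $A_j=\sum_D\nu_D(v_j)D$, and the summands are line bundles. In particular, if the family of all nontrivial $F_D$ is compatible, then $\mathcal E$ splits.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $y\in D$ and take $v_j,f_j$ as in \eqref{eq:frame}. Localizing gives $\mathcal E_D=\bigoplus_j\mathcal O_Df_jv_j$. A vector $v=\sum c_jv_j$ with $c_j\in K$ lies in $t^a\mathcal E_D$ if and only if $c_jf_j^{-1}t^{-a}\in\mathcal O_D$ for all $j$. Nonzero constants have valuation $0$, so this says that $-\operatorname{ord}_Df_j\ge a$ whenever $c_j\ne0$. Thus $F_D^a$ is spanned by the $v_j$ with $-\operatorname{ord}_Df_j\ge a$. This shows that $F_D$ is a filtration, and that the basis $(v_j)$, which depends on $y$ and not on $D$, is adapted to it; this is (b). It also shows $\nu_D(v_j)=-\operatorname{ord}_Df_j$, so $\mathcal E_D$ is generated by the elements $t^{-\nu_D(v_j)}v_j$. These lie in $\sum_at^{-a}F_D^a\mathcal O_D$,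 and this sum is contained in $\mathcal E_D$ by the definition of $F_D^a$. Finally, $Y$ is covered by finitely many open sets on which \eqref{eq:frame} holds with fixed $v_j,f_j$. For all but finitely many $D$, each of these finitely many functions is a unit at $D$, and then $F_D$ is neutral. This proves (a).

For (c), let $D$ meet $U$. As $F_D^a$ is spanned by the $v_j$ with $\nu_D(v_j)\ge a$, the formula in (a) gives $\mathcal E_D=\bigoplus_jt^{-\nu_D(v_j)}\mathcal O_Dv_j$. The sums defining the $A_j$ are finite by (a). For every nonempty open $U'\subset U$,
\[
\mathcal E(U')=\bigcap_{D\cap U'\ne\emptyset}\mathcal E_D=\bigoplus_j\mathcal O(A_j)(U')\,v_j .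
\]
Each stalk of $\mathcal O_U(A_j)$ is a direct summand of a finite free module over a local ring, hence free, and of rank $1$. For the last assertion take $U=Y$.
\end{proof}

Normality is used twice: to have valuations along divisors, and to recover $\mathcal E$ from its stalks in codimension $1$.

\section{Rank two bundles on $\mathbb P^n$ and the null-correlation bundle}\label{sec:rank2}

Let $\dim V=2$. A nontrivial filtration of $V$ contains exactly one line, and a basis is adapted to it if and only if one of the two basis vectors spans that line. So a family of filtrations of $V$ is compatible if and only if at most two distinct lines occur in it. For $T_{\mathbb P^2}$ three lines occur, which is consistent with Lemma~\ref{lem:filt}(b) because $D_0\cap D_1\cap D_2=\emptyset$. In $\mathbb P^3$ there is no room for this.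

\begin{proof}[Proof of Theorem~\ref{thm:rank2}]
Let $\mathcal E$ be a toric pullback of rank $2$ on $\mathbb P^n$, $n\ge3$. By Proposition~\ref{prop:frame} it has a constant frame $V$. Suppose that three prime divisors $D_1,D_2,D_3$ had nontrivial filtrations with three distinct lines. Since $n\ge3$, the three hypersurfaces have a common point, so the three filtrations are compatible by Lemma~\ref{lem:filt}(b), a contradiction. Hence at most two lines occur among all $F_D$, the whole family is compatible, and $\mathcal E$ splits by Lemma~\ref{lem:filt}(c).

On $\mathbb P^3_K$ consider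
\begin{equation}\label{eq:monad}
\mathcal O(-1)\xrightarrow{\ \alpha\ }\mathcal O^4\xrightarrow{\ \beta\ }\mathcal O(1),\qquad \mathcal N=\ker\beta/\operatorname{im}\alpha,
\end{equation}
with $\alpha=(x_0,x_1,x_2,x_3)^t$ and $\beta=(x_1,-x_0,x_3,-x_2)$. Then $\beta\alpha=x_1x_0-x_0x_1+x_3x_2-x_2x_3=0$. Since the $x_i$ have no common zero, $\beta$ is surjective and $\alpha$ is fiberwise injective. So $\mathcal K=\ker\beta$ is a bundle of rank $3$, the map $\mathcal O(-1)\to\mathcal K$ is fiberwise injective, and $\mathcal N$ is a bundle of rank $2$. The sequence $0\to\mathcal K(-1)\to\mathcal O(-1)^4\to\mathcal O\to0$ and $H^0(\mathcal O(-1))=H^1(\mathcal O(-1))=0$ give $H^1(\mathcal K(-1))\cong H^0(\mathcal O)=K$. The sequence $0\to\mathcal O(-2)\to\mathcal K(-1)\to\mathcal N(-1)\to0$ and $H^1(\mathcal O(-2))=H^2(\mathcal O(-2))=0$ give $H^1(\mathcal N(-1))\cong K\ne0$. So $\mathcal N$ does not split.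
\end{proof}

\section{Constructing the ambient toric variety}\label{sec:ambient}

To realize a bundle as a toric restriction we reverse the analysis. The bundle is described by linear algebra over $K$ and by finitely many divisors on $Y$. We need an embedding under which these divisors are cut out by invariant divisors $Z_j$, and the $Z_j$ must not meet in combinations for which the linear algebra breaks down. The first requirement is met by total spaces of line bundles, the second by deleting intersections of the $Z_j$. For an effective Cartier divisor $Z$, the symbol $1$ denotes the canonical section of $\mathcal O(Z)$, with zero scheme $Z$.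

\begin{lemma}\label{lem:ambient}
Let $Y$ be a projective variety, $L_1,\dots,L_k$ line bundles on $Y$, and $s_j\in H^0(Y,L_j)$ sections, possibly zero. Let $\mathcal J$ be a set of nonempty subsets of $\{1,\dots,k\}$ such that for each $J\in\mathcal J$ the sections $s_j$, $j\in J$, have no common zero. Then there are a smooth toric variety $X$, closed subsets $Z_1,\dots,Z_k\subset X$ and a closed immersion $i\colon Y\to X$ such that:
\begin{enumerate}
\item[(i)] each $Z_j$ is empty or an invariant prime divisor given on every chart by a character, and the nonempty $Z_j$ are distinct;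
\item[(ii)] there are isomorphisms $i^*\mathcal O(Z_j)\cong L_j$ taking $i^*1$ to $s_j$;
\item[(iii)] $\bigcap_{j\in J}Z_j=\emptyset$ for all $J\in\mathcal J$.
\end{enumerate}
\end{lemma}

\begin{proof}
First consider one pair $(L,s)$. If $H$ is very ample, then $A=L\otimes H^m$ and $B=H^m$ are very ample for $m\gg0$, and $L=A\otimes B^{-1}$. This gives $\varphi\colon Y\to P=\mathbb P^a\times\mathbb P^b$ with $\varphi^*\mathcal O(1,-1)\cong L$. Let $\pi\colon\mathbb V\to P$ be the total space of $\mathcal O(1,-1)$, and $Z$ its zero section. Over a chart $U_\sigma$ of $P$ the bundle is trivialized by a ratio of homogeneous coordinates, so $\pi^{-1}(U_\sigma)=U_\sigma\times\mathbb A^1$, and the fiber coordinate is a character of the form $(m_\sigma,1)$ of $T_P\times\mathbb G_m$, where $\mathbb G_m$ scales the fibers. This chart is the affine toric variety of the cone generated by $(0,1)$ and the vectors $(\rho,-\langle m_\sigma,\rho\rangle)$, $\rho\in\sigma$. These cones and their faces form a fan, because $m_\sigma$ and $m_{\sigma'}$ agree on $\sigma\cap\sigma'$, the transition functions being units. So $\mathbb V$ is a smooth toric variety,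 and $Z$ is an invariant prime divisor given by the fiber coordinates. The tautological section of $\pi^*\mathcal O(1,-1)$ is locally the fiber coordinate, so it has zero scheme $Z$ and identifies $\pi^*\mathcal O(1,-1)$ with $\mathcal O(Z)$, the tautological section corresponding to $1$. The section $s$ is the same as a lift $\psi\colon Y\to\mathbb V$ of $\varphi$, and $\psi$ pulls the tautological section back to $s$.

Carry this out for each $j$, obtaining $\mathbb V_j$, $Z_j$, $\psi_j$, and choose a closed immersion $\iota\colon Y\to\mathbb P^b$. In $\overline X=\mathbb V_1\times\dots\times\mathbb V_k\times\mathbb P^b$ let $\overline Z_j$ be the preimage of $Z_j$. The set $\bigcup_{J\in\mathcal J}\bigcap_{j\in J}\overline Z_j$ is a closed union of orbits that misses the torus, so its complement $X$ is a smooth toric variety. Rename $Z_j=\overline Z_j\cap X$. The map $i=(\psi_1,\dots,\psi_k,\iota)$ sends $y$ into $\overline Z_j$ exactly when $s_j(y)=0$, so its image lies in $X$ by the hypothesis on $\mathcal J$. It is a closed immersion, because its composition with the separated morphism $X\to\mathbb P^b$ is the closed immersion $\iota$.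
\end{proof}

\subsection*{Cokernels defined by a vector configuration}
The Euler sequence presents $T_{\mathbb P^2}$ as the cokernel of $(x_0,x_1,x_2)^t\colon\mathcal O\to\mathcal O(1)^3$. Here $\mathcal O$ stands for the single relation $v_0+v_1+v_2=0$ of Example~\ref{ex:tangent}, and the coefficient of $v_j$ is multiplied by the section $x_j$. The same recipe works for any configuration of vectors and any sections.

\begin{proposition}\label{prop:coker}
Let $Y$ be a projective variety, $L_0,L_1,\dots,L_k$ line bundles, and $s_j\in H^0(Y,L_j)$ for $1\le j\le k$, possibly zero. Let $v_1,\dots,v_k$ span an $r$-dimensional $K$-vector space $V$ and let $R=\ker(K^k\to V,\ e_j\mapsto v_j)$. Assume that for every $y\in Y$ the indexed family $(v_j)_{s_j(y)=0}$ is linearly independent. Then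
\[
\Phi\colon R\otimes\mathcal O_Y\to\bigoplus_{j=1}^kL_j,\qquad(c_j)_j\mapsto(c_js_j)_j,
\]
is fiberwise injective, and $L_0\otimes\operatorname{coker}\Phi$ is a toric restriction of rank $r$.
\end{proposition}

\begin{proof}
Let $c\in R\otimes\kappa(y)$ with $c_js_j(y)=0$ for all $j$. Then $c_j=0$ whenever $s_j(y)\ne0$, so $c$ is a relation among the $v_j$ with $s_j(y)=0$. These are independent over $K$, hence over $\kappa(y)$, so $c=0$. The cokernel has rank $k-\dim R=r$.

Apply Lemma~\ref{lem:ambient} to the pairs $(L_0,0),(L_1,s_1),\dots,(L_k,s_k)$, with $\mathcal J$ the set of $J\subset\{1,\dots,k\}$ for which $(v_j)_{j\in J}$ is dependent. By (iii), for every $x\in X$ the family of $v_j$ with $j\ge1$ and $x\in Z_j$ is independent. So the argument just given shows that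
\[
\Phi_X\colon R\otimes\mathcal O_X\to\bigoplus_{j=1}^k\mathcal O_X(Z_j),\qquad(c_j)_j\mapsto(c_j\cdot1)_j,
\]
is fiberwise injective. Linearize the $\mathcal O_X(Z_j)$ as in (L3) and let $T$ act trivially on $R$. Then $\Phi_X$ is equivariant, and $\mathcal F=\mathcal O_X(Z_0)\otimes\operatorname{coker}\Phi_X$ is a toric bundle. By (ii), $i^*\Phi_X=\Phi$, and pullback is right exact, so $i^*\mathcal F\cong L_0\otimes\operatorname{coker}\Phi$.
\end{proof}

The two simplest configurations are a basis and a basis with one more vector in general position.

\begin{corollary}\label{cor:simple}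
Let $\mathcal E$ be a vector bundle of rank $r$ on a projective variety $Y$. If $\mathcal E$ is a direct sum of line bundles, or a quotient of a direct sum of $r+1$ line bundles, then $\mathcal E$ is a toric restriction.
\end{corollary}

\begin{proof}
If $\mathcal E=\bigoplus_{j=1}^rL_j$, take $k=r$, $v_j=e_j\in K^r$, $s_j=0$ and $L_0=\mathcal O$; then $R=0$. Now let $\bigoplus_{j=1}^{r+1}M_j\to\mathcal E$ be a surjection. It is locally split, so its kernel $L_0$ is a line bundle whose inclusion is fiberwise injective. Twisting by $L_0^{-1}$ gives
\[
0\to\mathcal O\xrightarrow{(s_j)}\bigoplus_{j=1}^{r+1}L_j\to\mathcal E\otimes L_0^{-1}\to0,\qquad L_j=M_j\otimes L_0^{-1},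
\]
where the $s_j$ have no common zero. Let $V=K^{r+1}/K(1,\dots,1)$ and let $v_j$ be the image of $e_j$. Then $R=K(1,\dots,1)$, any $r$ of the $v_j$ are independent, and at most $r$ of the $s_j$ vanish at any point. Proposition~\ref{prop:coker} applies, and its map $\Phi$ is $(s_j)$.
\end{proof}

\subsection*{Curves}
On a curve every bundle is of the second kind. We add sections one at a time: $i\le r$ sections can be made independent outside finitely many points, with rank dropping by only one there, and the next section repairs the defect at these points.

\begin{proof}[Proof of Theorem~\ref{thm:curves}]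
Let $\mathcal O(1)$ be ample on the curve $Y$ and let $r\geq1$ be the rank of $\mathcal E$. A section $s_i\in H^0(\mathcal E(m_i))$ is a map $\mathcal O(-m_i)\to\mathcal E$, and by the rank of $(s_1,\dots,s_i)$ at $y$ we mean the rank of $\bigoplus_{l\le i}\mathcal O(-m_l)\to\mathcal E$ on the fiber at $y$. We construct $s_1,\dots,s_{r+1}$ such that for each $i$ the rank of $(s_1,\dots,s_i)$ is at least $i-1$ at every point and, if $i\le r$, the set $\Xi_i$ of points where it is less than $i$ is a finite set of closed points. For $i=0$ nothing is required and $\Xi_0=\emptyset$.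

Suppose $s_1,\dots,s_i$ are given, $0\le i\le r$. Let $\Xi=\Xi_i$ if $i=r$, and $\Xi=\Xi_i\cup\{y_0\}$ for a closed point $y_0\notin\Xi_i$ if $i<r$. At the points of $\Xi_i$ the rank is $i-1<r$, and at $y_0$ it is $i<r$, so at each point of $\Xi$ the image is a proper subspace of the fiber. By Serre vanishing for the coherent sheaf $\ker(\mathcal E\to\mathcal E\otimes\mathcal O_\Xi)$, where $\Xi$ has the reduced structure, the map $H^0(\mathcal E(m))\to\bigoplus_{y\in\Xi}\mathcal E(m)\otimes\kappa(y)$ is surjective for $m\gg0$. Choose $s_{i+1}$ whose value at each point of $\Xi$ lies outside that subspace. Then the rank of $(s_1,\dots,s_{i+1})$ is at least $i$ everywhere. If $i<r$, it equals $i+1$ at $y_0$, hence on a nonempty open set, whose complement in the integral curve $Y$ is a finite set of closed points.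

For $i=r+1$ the rank is $r$ everywhere, so $\bigoplus_{l=1}^{r+1}\mathcal O(-m_l)\to\mathcal E$ is surjective, and Corollary~\ref{cor:simple} applies.
\end{proof}

No filtrations enter this proof, so $Y$ may be singular.

\subsection*{The criterion}
For the converse of Proposition~\ref{prop:frame} we transplant the filtrations of $\mathcal E$ from divisors of $Y$ to invariant divisors of $X$, and use the formula of Lemma~\ref{lem:filt}(a) as a definition. Local factoriality is needed only to make the divisors of $Y$ Cartier, so that Lemma~\ref{lem:ambient} applies to them.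

\begin{proof}[Proof of Theorem~\ref{thm:criterion}]
A toric restriction has a constant frame by Proposition~\ref{prop:frame}. Conversely, let $V$ be a constant frame of $\mathcal E$. Let $D_1,\dots,D_k$ be the prime divisors whose filtrations are not neutral, and put $F_i=F_{D_i}$, $\nu_i=\nu_{F_i}$. Call $J\subset\{1,\dots,k\}$ compatible if $(F_i)_{i\in J}$ is. By Lemma~\ref{lem:filt}(b), the divisors $D_i$, $i\in J$, have no common point if $J$ is not compatible. Apply Lemma~\ref{lem:ambient} to the pairs $(\mathcal O(D_i),1)$, with $\mathcal J$ the set of incompatible $J$, and denote the resulting closed immersion by $g\colon Y\to X$. By (ii), the scheme-theoretic preimage of $Z_i$ is $D_i$; in particular the $Z_i$ are nonempty and $g(\eta)\notin Z_i$.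

Define a subsheaf $\mathcal F$ of the constant sheaf $V\otimes K(X)$ by $\mathcal F(U)=\bigcap_{D\cap U\ne\emptyset}\mathcal F_D$, where $D$ runs over the prime divisors of $X$, where $\mathcal F_{Z_i}=\sum_at_i^{-a}F_i^a\,\mathcal O_{Z_i}$ for a uniformizer $t_i$ of $\mathcal O_{Z_i}$, and where $\mathcal F_D=V\otimes\mathcal O_D$ for all other $D$. For compatible $J$ let $X_J=X\setminus\bigcup_{i\notin J}Z_i$. These invariant open sets cover $X$: by (iii) the set $J=\{i:x\in Z_i\}$ is compatible for each $x\in X$, and $x\in X_J$. If $(v_j)$ is a basis adapted to the $F_i$ with $i\in J$, then $\mathcal F_{Z_i}=\bigoplus_jt_i^{-\nu_i(v_j)}\mathcal O_{Z_i}v_j$ for $i\in J$, and therefore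
\begin{equation}\label{eq:localF}
\mathcal F|_{X_J}=\bigoplus_j\mathcal O_{X_J}\Bigl(\sum_{i\in J}\nu_i(v_j)Z_i\Bigr)v_j .
\end{equation}
So $\mathcal F$ is a vector bundle. By (L3), the right side of \eqref{eq:localF} has a linearization whose restriction to the torus is the tautological one of $V\otimes\mathcal O_T$, with $T$ acting trivially on $V$. By (L2) these linearizations agree on overlaps. Thus $\mathcal F$ is a toric bundle.

On $X_\emptyset=X\setminus\bigcup_iZ_i$ we have $\mathcal F=V\otimes\mathcal O$, and $g(\eta)\in X_\emptyset$. This identifies $(g^*\mathcal F)_\eta$ with $V\otimes K(Y)=\mathcal E_\eta$. Let $y\in Y$, let $J=\{i:y\in D_i\}$, let $U=g^{-1}(X_J)=Y\setminus\bigcup_{i\notin J}D_i$, and let $(v_j)$ be adapted to the $F_i$ with $i\in J$. Local equations of $Z_i$ pull back to local equations of $D_i$, so \eqref{eq:localF} gives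
\[
g^*\mathcal F|_U=\bigoplus_j\mathcal O_U\Bigl(\sum_{i\in J}\nu_i(v_j)D_i\Bigr)v_j\ \subset\ V\otimes K(Y).
\]
Every prime divisor meeting $U$ is some $D_i$ with $i\in J$ or has a neutral filtration, so the right side is $\mathcal E|_U$ by Lemma~\ref{lem:filt}(c). Hence $g^*\mathcal F=\mathcal E$ as subsheaves of $V\otimes K(Y)$.
\end{proof}

\section{A Helly theorem for filtrations and bundles of low rank}\label{sec:helly}

On $\mathbb P^n$, Lemma~\ref{lem:filt}(b) makes any $n$ of the filtrations $F_D$ compatible, whereas splitting requires compatibility of all of them. The following statement bridges the gap. For $r=2$ it says that if no three of the filtrations have distinct lines, then at most two lines occur.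

\begin{proposition}\label{prop:helly}
Let $\dim V=r$ and let $F_1,\dots,F_m$ be filtrations of $V$ such that every subfamily with at most $r+1$ members is compatible. Then $F_1,\dots,F_m$ are compatible.
\end{proposition}

The number $r+1$ cannot be lowered when $r\ge2$. Take the filtrations $V\supset l\supset0$ given by the $r+1$ lines $l$ spanned by $e_1,\dots,e_r$ and $e_1+\dots+e_r$. Any $r$ of these vectors form a basis, so any $r$ of the filtrations are compatible; a basis adapted to all of them would contain a vector on each of $r+1$ distinct lines.

The proof is by induction on $r$, passing to a subspace $U$ and the quotient $\overline V=V/U$. A filtration $F$ of $V$ induces the filtrations $U\cap F^a$ of $U$ and $\overline F{}^a=\operatorname{im}(F^a\to\overline V)$ of $\overline V$.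

\begin{lemma}\label{lem:induced}
Let $B$ be a basis of $V$ adapted to filtrations $F_j$, $j\in J$, and suppose that $U$ is spanned by a subset of $B$. Then $B\cap U$ is a basis of $U$ adapted to all $U\cap F_j$, and the image of $B\setminus U$ is a basis of $\overline V$ adapted to all $\overline F_j$. For any integers $c_j$, the map $\bigcap_{j\in J}F_j^{c_j}\to\bigcap_{j\in J}\overline F{}_j^{c_j}$ is surjective.
\end{lemma}

\begin{proof}
For subsets of a basis, the intersection of the spans is the span of the intersection. So $U\cap F_j^a$ is spanned by $B\cap U\cap F_j^a$. The space $\overline F{}_j^a$ is spanned by the image of $(B\setminus U)\cap F_j^a$, a subset of the basis of $\overline V$ given by $B\setminus U$. Hence $\bigcap_j\overline F{}_j^{c_j}$ is spanned by the images of those $b\in B\setminus U$ that lie in all $F_j^{c_j}$.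
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:helly}]
We use induction on $r$ and, for fixed $r$, on $m$. For $r\le1$ all filtrations are trivial, and for $m\le r+1$ there is nothing to prove. So let $r\ge2$ and $m\ge r+2\ge4$. By induction on $m$, any $m-1$ of the $F_j$ are compatible. If $F_m$ is trivial, a basis adapted to the others will do. Otherwise choose a member $U=F_m^a$ with $0\ne U\ne V$.

\emph{Step 1: bases of $U$ and $\overline V$.} Let $J\subset\{1,\dots,m\}$ with $|J|\le r$. Then $J\cup\{m\}$ has at most $r+1$ elements, so there is a basis adapted to $F_m$ and to the $F_j$ with $j\in J$, and $U$ is spanned by a subset of it. By Lemma~\ref{lem:induced}, the filtrations induced by the $F_j$, $j\in J$, are compatible on $U$ and on $\overline V$. As $\dim U+1\le r$ and $\dim\overline V+1\le r$, induction on $r$ yields a basis $B_U$ of $U$ adapted to all $U\cap F_j$ and a basis $\overline B$ of $\overline V$ adapted to all $\overline F_j$.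

It remains to lift $\overline B$ to $V$ without losing depth in any of the filtrations. Fix $w\in\overline B$ and put $c_j=\nu_{\overline F_j}(w)$. We want a lift of $w$ in $\bigcap_{j=1}^mF_j^{c_j}$.

\emph{Step 2: lifts that are good for all indices but one.} For $i\le m-1$ there is a basis adapted to all $F_j$ with $j\ne i$. Since $m\ne i$, the space $U$ is spanned by a subset of it, and Lemma~\ref{lem:induced} gives a lift $w_i\in\bigcap_{j\ne i}F_j^{c_j}$ of $w$.

\emph{Step 3: correcting the lifts so that they agree.} For $i,k\le m-1$ write $w_i-w_k=\sum_{u\in B_U}\lambda_{ik}(u)\,u$. For $u\in B_U$ let $J(u)=\{j:u\notin F_j^{c_j}\}$ be the set of indices for which adding $u$ may spoil a lift. The vector $w_i-w_k$ lies in $U\cap F_j^{c_j}$ for $j\ne i,k$, and $B_U$ is adapted to $U\cap F_j$. Therefore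
\begin{equation}\label{eq:support}
\lambda_{ik}(u)\ne0\ \Longrightarrow\ J(u)\subset\{i,k\}.
\end{equation}
For each $u$ choose an index $l(u)\le m-1$ as follows. If $|J(u)|\le2$, take $l(u)\notin J(u)$, which is possible because $m-1\ge3$; if $|J(u)|\ge3$, take $l(u)=1$. Put $\mu_i(u)=\lambda_{i,l(u)}(u)$. If $\mu_i(u)\ne0$, then $J(u)\subset\{i,l(u)\}$ by \eqref{eq:support}; so $|J(u)|\le2$, $l(u)\notin J(u)$, and $J(u)\subset\{i\}$, which means $u\in F_j^{c_j}$ for all $j\ne i$. Hence
\[
u_i=\sum_{u\in B_U}\mu_i(u)\,u\ \in\ U\cap\bigcap_{j\ne i}F_j^{c_j}.
\]
From $w_i-w_k=(w_i-w_l)-(w_k-w_l)$ we get $\lambda_{ik}(u)=\mu_i(u)-\mu_k(u)$, that is, $w_i-w_k=u_i-u_k$. So $\widetilde w=w_i-u_i$ does not depend on $i\le m-1$. It lifts $w$, and it lies in $\bigcap_{j\ne1}F_j^{c_j}\cap\bigcap_{j\ne2}F_j^{c_j}=\bigcap_{j=1}^mF_j^{c_j}$.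

\emph{Step 4: counting.} The set $B=B_U\cup\{\widetilde w:w\in\overline B\}$ is a basis of $V$. Fix $j$ and $a$. Exactly $\dim(U\cap F_j^a)$ elements of $B_U$ lie in $F_j^a$. Exactly $\dim\overline F{}_j^a$ elements $w\in\overline B$ lie in $\overline F{}_j^a$; for these $a\le\nu_{\overline F_j}(w)$, so $\widetilde w\in F_j^a$. Thus $F_j^a$ contains at least $\dim(U\cap F_j^a)+\dim\overline F{}_j^a=\dim F_j^a$ elements of $B$, and they span it.
\end{proof}

The choice of $l(u)$ is the step that fails for three distinct lines $l_1,l_2,l_3$ in a plane, with $F_j^0=V$, $F_j^1=l_j$, $F_j^2=0$. There $m=3$, $U=l_3=Ku$, $(c_1,c_2,c_3)=(1,1,0)$, the lifts are $w_1\in l_2$ and $w_2\in l_1$, and $J(u)=\{1,2\}$ leaves no free index.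

\begin{proof}[Proof of Theorem~\ref{thm:lowrank}]
A direct sum of line bundles is a toric restriction by Corollary~\ref{cor:simple}, and a toric restriction is a toric pullback. Let $\mathcal E$ be a toric pullback of rank $r<n$; it has a constant frame by Proposition~\ref{prop:frame}.

We claim that any $q\le n$ prime divisors of $Y$ have a common point. A prime divisor $D$ is the support of an effective ample Cartier divisor, so $Y\setminus D$ is affine and $D$ is locally the zero set of one function. Let $Z\subset Y$ be an irreducible closed subset of dimension $d\ge1$. It is proper of positive dimension, so it does not lie in an affine open set and meets $D$; by Krull's principal ideal theorem, $\dim(Z\cap D)\ge d-1$. Starting from $Z=Y$ and passing each time to a component of maximal dimension, we find that the intersection of $q\le n$ prime divisors is nonempty, of dimension at least $n-q$.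

By Lemma~\ref{lem:filt}(a) only finitely many $F_D$ are nontrivial. Since $r+1\le n$, the claim and Lemma~\ref{lem:filt}(b) show that any at most $r+1$ of them are compatible. By Proposition~\ref{prop:helly} all are compatible, and $\mathcal E$ splits by Lemma~\ref{lem:filt}(c). On $\mathbb P^n$ the hypothesis holds because prime divisors are hypersurfaces.

\emph{Sharpness.} For $n\ge2$ the tangent bundle of $\mathbb P^n$ is toric of rank $n$. The Euler sequence $0\to\Omega^1\to\mathcal O(-1)^{n+1}\to\mathcal O\to0$ gives $H^1(\Omega^1)\cong K\neq0$, so $T_{\mathbb P^n}$ does not split.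

\emph{Examples of rank $n-1$.} These are bundles of the type introduced by Tango. Let $n\ge3$, let $H=K^{n+1}$ with basis $e_0,\dots,e_n$, let $\mathbb P^n$ be the space of lines in $H$, and let $\mathcal Q=(H\otimes\mathcal O)/\mathcal O(-1)$, of rank $n$. The kernel of $\Lambda^2H\otimes\mathcal O\to\Lambda^2\mathcal Q$ at a geometric point $[x]$ is $x\wedge H_{\overline K}$, which consists of decomposable vectors. So a subspace $W\subset\Lambda^2H$ maps fiberwise injectively to $\Lambda^2\mathcal Q$ if $W_{\overline K}$ contains no nonzero decomposable vector. Let
\[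
W=\Bigl\{\sum_{i<j}a_{ij}\,e_i\wedge e_j\ :\ \sum_{i<j,\ i+j=k}a_{ij}=0\ \text{ for }k=1,\dots,2n-1\Bigr\}.
\]
The $2n-1$ conditions involve disjoint nonempty sets of coordinates, so they are independent and $\dim W=\binom{n+1}2-(2n-1)=\binom{n-1}2>0$. For $n=3$, the space $W$ is spanned by $e_0\wedge e_3-e_1\wedge e_2$.

Let $p\wedge q\ne0$ with $p,q\in H_{\overline K}$. Changing the basis of the plane $\langle p,q\rangle$, we may assume that the lowest nonzero coordinates of $p$ and $q$ are in positions $i_0<j_0$. The coordinates of $p\wedge q$ are $a_{ij}=p_iq_j-p_jq_i$. Let $i<j$ with $i+j=i_0+j_0$. If $p_iq_j\ne0$, then $i\ge i_0$ and $j\ge j_0$, so $(i,j)=(i_0,j_0)$. If $p_jq_i\ne0$, then $i\ge j_0$ and $j>i>i_0$, so $i+j>i_0+j_0$, which is impossible. Hence the sum for $k=i_0+j_0$ equals $p_{i_0}q_{j_0}\ne0$, and $p\wedge q\notin W_{\overline K}$. Therefore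
\begin{equation}\label{eq:tango}
\mathcal G=\Lambda^2\mathcal Q/(W\otimes\mathcal O)
\end{equation}
is a vector bundle of rank $\binom n2-\binom{n-1}2=n-1$. Dualizing gives $0\to\mathcal G^\vee\to(\Lambda^2\mathcal Q)^\vee\to W^\vee\otimes\mathcal O\to0$. A global section of $(\Lambda^2\mathcal Q)^\vee\subset(\Lambda^2H)^\vee\otimes\mathcal O$ is a linear form on $\Lambda^2H$ that vanishes on $x\wedge H$ for all $x$; taking $x=e_i$ shows that it is zero. So $W^\vee$ injects into $H^1(\mathcal G^\vee)$, which is thus nonzero, and $\mathcal G$ does not split. By the first part of the theorem it is not a toric restriction.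
\end{proof}

\begin{remark}
The hypothesis on divisors cannot be dropped. On the threefold $\mathbb P^2\times\mathbb P^1$, the pullback of $T_{\mathbb P^2}$ is a toric bundle of rank $2<3$. It does not split, since its restriction to $\mathbb P^2\times\{0\}$ is $T_{\mathbb P^2}$. The three divisors $D_i\times\mathbb P^1$ have no common point.
\end{remark}

\section{The projective plane}\label{sec:plane}

On $\mathbb P^2$ a constant frame of a rank $2$ bundle may involve any number of lines in $V$. Grouping the divisors by their lines, we obtain a presentation of the form in Proposition~\ref{prop:coker}. For $T_{\mathbb P^2}$ it is the Euler sequence.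

\begin{lemma}\label{lem:planepres}
Let $\mathcal E$ be a rank $2$ bundle on $\mathbb P^2_K$ with a constant frame $V$, and assume that $\mathcal E$ does not split. Then there are integers $k\ge3$ and $e$, nonzero effective divisors $D_1,\dots,D_k$, nonzero vectors $v_1,\dots,v_k$ spanning $V$, and an exact sequence
\begin{equation}\label{eq:pres}
0\to R\otimes\mathcal O\to\bigoplus_{j=1}^k\mathcal O(D_j)\to\mathcal E(-e)\to0,
\end{equation}
where $R=\ker(K^k\to V,\ e_j\mapsto v_j)$, the first map is $(c_j)_j\mapsto(c_j\cdot1)_j$, and the second map is nonzero on each summand.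
\end{lemma}

\begin{proof}
We first twist so that every filtration has $F^0=V$ and $F^1\neq V$. For a prime divisor $D$ let $b_D$ be the largest $a$ with $F_D^a=V$. Let $B=\sum b_DD$, a finite sum by Lemma~\ref{lem:filt}(a), let $e=\deg B$, and let $\mathcal E'=\mathcal E(-B)\subset V\otimes K(\mathbb P^2)$, so that $\mathcal E'\cong\mathcal E(-e)$. Multiplying the $f_j$ in \eqref{eq:frame} by a local equation of $B$ shows that $V$ is a constant frame of $\mathcal E'$. Since $\mathcal E'_D=t^{b_D}\mathcal E_D$, its filtrations are $F'^{\,a}_D=F_D^{a+b_D}$. So $F'_D$ is neutral if it is trivial. Otherwise there are a line $l_D$ and an integer $n_D\ge1$ such that $F'^{\,0}_D=V$, $F'^{\,a}_D=l_D$ for $1\le a\le n_D$, and $F'^{\,a}_D=0$ for $a>n_D$.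

Let $l_1,\dots,l_k$ be the distinct lines that occur, choose $0\ne v_j\in l_j$, and put $D_j=\sum_{l_D=l_j}n_DD$. If $k\le2$, all filtrations are compatible and $\mathcal E$ splits by Lemma~\ref{lem:filt}(c). So $k\ge3$. By Lemma~\ref{lem:filt}(b), at most two of the $D_j$ pass through any point $y$. Choose $p\ne q$ with $y\notin D_j$ for $j\ne p,q$, and let $U$ be the complement of these $D_j$. The basis $v_p,v_q$ is adapted to all $F'_D$ with $D$ meeting $U$, and $\nu_{F'_D}(v_p)$ is $n_D$ if $l_D=l_p$ and $0$ otherwise; the same holds with $q$ in place of $p$. Lemma~\ref{lem:filt}(c) gives $\mathcal E'_y=\mathcal O(D_p)_yv_p\oplus\mathcal O(D_q)_yv_q$.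

Consider the map $(g_j)_j\mapsto\sum g_jv_j$ from $\bigoplus_j\mathcal O(D_j)$ to $V\otimes K(\mathbb P^2)$. At $y$ we have $\mathcal O(D_j)_y=\mathcal O_y$ for $j\ne p,q$, and $V\otimes\mathcal O_y=\mathcal O_yv_p\oplus\mathcal O_yv_q\subset\mathcal E'_y$. So the image is $\mathcal E'_y$. If $(g_j)$ is in the kernel at $y$, then $g_pv_p+g_qv_q=-\sum_{j\ne p,q}g_jv_j\in V\otimes\mathcal O_y$, so $g_p,g_q\in\mathcal O_y$ as well. Hence the kernel is $\ker(\mathcal O_y^k\to V\otimes\mathcal O_y)=R\otimes\mathcal O_y$.
\end{proof}

A bundle $\mathcal S$ as in \eqref{eq:steiner} with a constant frame thus has two presentations, and we show that they coincide. The tool is the number $\Delta=4c_2-c_1^2$, where Chern classes on $\mathbb P^2$ are read as integers through $c=1+c_1h+c_2h^2$. For a rank $2$ bundle, twisting by $\mathcal O(t)$ replaces $(c_1,c_2)$ by $(c_1+2t,\ c_2+tc_1+t^2)$ and leaves $\Delta$ unchanged, so $\Delta$ can be computed from \eqref{eq:pres} without knowing $e$.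

\begin{proof}[Proof of Theorem~\ref{thm:plane}]
\emph{Invariants of $\mathcal S$.} Twist \eqref{eq:steiner} by $\mathcal O(t)$ and use $H^1(\mathcal O(t))=0$. For $t\le-2$ we get $H^0(\mathcal S(t))=0$. For $t=-1$ we get $H^0(\mathcal O^{s+2})\cong H^0(\mathcal S(-1))$, so that $\mathcal O(1)^{s+2}\to\mathcal S$ is identified with the evaluation map $H^0(\mathcal S(-1))\otimes\mathcal O(1)\to\mathcal S$. By the Whitney formula $c(\mathcal S)=(1+h)^{s+2}$, so $c_1=s+2$ and $\Delta=2(s+2)(s+1)-(s+2)^2=s(s+2)$. If $\mathcal S\cong\mathcal O(\alpha)\oplus\mathcal O(\beta)$, then $H^0(\mathcal S(-2))=0$ forces $\alpha,\beta\le1$, whereas $\alpha+\beta=s+2\ge3$. So $\mathcal S$ does not split.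

\emph{Necessity.} Let $\mathcal S$ be a toric restriction. By Proposition~\ref{prop:frame} and Lemma~\ref{lem:planepres} there is a sequence \eqref{eq:pres} for $\mathcal E=\mathcal S$. Put $d_j=\deg D_j\ge1$, $d=\sum d_j$ and $\xi_j=d-2d_j$. From $c(\mathcal S(-e))=\prod_j(1+d_jh)$ we obtain $s+2-2e=d$ and
\[
s(s+2)=\Delta=4\sum_{i<j}d_id_j-d^2=d^2-2\sum_jd_j^2=\sum_jd_j\xi_j .
\]
The nonzero map $\mathcal O(D_j)\to\mathcal S(-e)$ gives $H^0(\mathcal S(-d_j-e))\ne0$, so $d_j+e\le1$, that is,
\[
\xi_j=s+2-2e-2d_j\ge s .
\]
This inequality is used twice. First, $s(s+2)=\sum d_j\xi_j\ge sd$, so $d\le s+2$ because $s\ge1$. Second, $\sum_j\xi_j=(k-2)d$, so $(k-2)(s+2)\ge(k-2)d\ge ks$, which simplifies to $k\ge s+2$. As $k\le d$, we conclude that $k=d=s+2$, all $d_j=1$, and $e=0$.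

So $D_j=\{\lambda_j=0\}$ for a linear form $\lambda_j$ over $K$, and $\mathcal O(D_j)\cong\mathcal O(1)$ with $1\mapsto\lambda_j$. Choose a basis of $R$, which has dimension $k-2=s$, and let $C$ be the constant $(s+2)\times s$ matrix of the inclusion $R\subset K^{s+2}$. Then \eqref{eq:pres} reads
\[
0\to\mathcal O^s\xrightarrow{\ A'\ }\mathcal O(1)^{s+2}\to\mathcal S\to0,\qquad A'=\operatorname{diag}(\lambda_1,\dots,\lambda_{s+2})\,C.
\]
The cohomological argument above applies to this sequence too, so its surjection is also the evaluation map. The two surjections therefore differ by some $P\in GL_{s+2}(K)$, which maps the image of $A$ onto the image of $A'$. Thus $PA=A'Q$ with $Q\in\operatorname{Aut}(\mathcal O^s)=GL_s(K)$. The rows $p_j$ of $P$ are independent, and $p_jA=\lambda_jc_j$ with $c_j$ the $j$-th row of $CQ$.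

\emph{Sufficiency.} Let $P$ have rows $p_j$ and let $C$ have rows $c_j$. Replacing $A$ by $PA$ does not change the cokernel up to isomorphism, so we may assume $A=\operatorname{diag}(\lambda_j)\,C$. The matrix $C$ is injective because $A$ is injective at a point. Let $V=K^{s+2}/\operatorname{im}C$ and let $v_j$ be the image of $e_j$, so that $R=\operatorname{im}C$. Let $y\in\mathbb P^2$ and $J=\{j:\lambda_j(y)=0\}$. A relation among the $v_j$, $j\in J$, is a vector $Cq$ supported on $J$; then $A(y)q=0$, so $q=0$. Hence $(v_j)_{j\in J}$ is independent. Proposition~\ref{prop:coker} with $L_0=\mathcal O$, $L_j=\mathcal O(1)$, $s_j=\lambda_j$ shows that $\operatorname{coker}\Phi\cong\mathcal S$ is a toric restriction.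

\emph{The example.} Choose $c\in K\setminus\{0,1\}$ if $|K|>2$ and $c=1$ if $|K|=2$, and let
\begin{equation}\label{eq:matrix}
A=\begin{pmatrix}
x_0&0&0&0\\
x_1&x_0&0&0\\
cx_2&x_1&x_0&0\\
0&x_2&x_1&x_0\\
0&0&x_2&x_1\\
0&0&0&x_2
\end{pmatrix}.
\end{equation}
Number rows and columns from $0$. The entry in row $i+j$ and column $j$ is $c_{ij}x_i$ for $0\le i\le2$, where $c_{20}=c$ and all other $c_{ij}$ equal $1$, and the remaining entries are zero. Let $x\in\overline K{}^3$ and $q\in\overline K{}^4$ be nonzero, with lowest nonzero coordinates in positions $i_0$ and $j_0$. The coordinate $i_0+j_0$ of $A(x)q$ is the sum of $c_{ij}x_iq_j$ over $i+j=i_0+j_0$, and only the term $c_{i_0j_0}x_{i_0}q_{j_0}\ne0$ survives. So $A$ is injective at every geometric point.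

For a row vector $z=(z_0,\dots,z_5)\in K^6$, the $j$-th entry of $zA$ is $\sum_ic_{ij}z_{i+j}x_i$. Hence $zA$ is a linear form times a constant vector if and only if
\[
\Theta(z)=\begin{pmatrix}z_0&z_1&z_2&z_3\\z_1&z_2&z_3&z_4\\cz_2&z_3&z_4&z_5\end{pmatrix}
\]
has rank at most $1$; call such $z$ \emph{admissible}. For admissible $z$, adjacent columns in rows $0,1$ give $z_0z_2=z_1^2$, $z_1z_3=z_2^2$, $z_2z_4=z_3^2$; rows $1,2$ give $z_1z_3=cz_2^2$ (columns $0,1$) and $z_3z_5=z_4^2$ (columns $2,3$); rows $0,2$ and columns $0,3$ give $z_0z_5=cz_2z_3$.

If $|K|>2$, then $(c-1)z_2^2=0$ gives $z_2=0$. Then $z_1^2=0$, $z_3^2=0$, $z_4^2=z_3z_5=0$ and $z_0z_5=0$, so $z$ is a multiple of $e_0$ or of $e_5$. Let $|K|=2$. If $z_0=0$, then successively $z_1^2=z_0z_2=0$, $z_2^2=z_1z_3=0$, $z_3^2=z_2z_4=0$, $z_4^2=z_3z_5=0$, so $z\in Ke_5$. If $z_0=1$, row $1$ is $z_1$ times row $0$, which gives $z_j=z_1^j$ for $j\le4$, and $z_5=z_2z_3=z_1^5$; so $z=e_0$ or $z=(1,\dots,1)$. In both cases the admissible vectors span a space of dimension at most $3<6$, and the bundle $\mathcal S$, which has $c_1=6$ and $c_2=15$, is not a toric restriction.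
\end{proof}

\begin{remark}
For $s=1$ the condition of Theorem~\ref{thm:plane} holds for every row vector $p$; here the entries of $A$ are three linear forms without common zero, hence a basis of the linear forms, and $\mathcal S\cong T_{\mathbb P^2}$. The constant $c$ in \eqref{eq:matrix} is needed over larger fields. For $c=1$ the vectors $e_5$ and $(1,\lambda,\dots,\lambda^5)$, $\lambda\in K$, are admissible. If $|K|\ge5$, then $e_5$ and five such vectors are independent by the Vandermonde determinant, and $\mathcal S$ is a toric restriction. So the example over $\mathbb F_2$ becomes a toric restriction over $\mathbb F_8$.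
\end{remark}

\begin{thebibliography}{9}
\bibitem{KM} Bivas Khan and Diane Maclagan, \emph{Tropical Vector Bundles}, arXiv:2405.03505 (2024).
\end{thebibliography}
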